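# Commuting copies of a Leavitt algebra inside a Leavitt algebra

## Leavitt algebras, their words, and their corners

Rings are associative. Algebras have a unit, but a *ring homomorphism* is only required to be additive and multiplicative: it need not send $1$ to $1$, and it need not be linear over any ring of scalars unless we say so. The letters $F,K,k$ denote fields.

**Definition (Leavitt algebra).** Let $R$ be a nonzero commutative ring with identity and let $n\ge 2$. The algebra $L_{n,R}$ is the unital $R$-algebra generated by $x_1,\dots,x_n,y_1,\dots,y_n$ subject to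
$$y_ix_j=\delta_{ij}1\quad(1\le i,j\le n),\qquad \sum_{i=1}^n x_iy_i=1. \tag{1}$$

The relations say that the row $(x_1,\dots,x_n)$ and the column of the $y_i$ are mutually inverse matrices. So $a\mapsto (y_1a,\dots,y_na)$ is an isomorphism $L_{n,R}\to L_{n,R}^n$ of right modules, with inverse $(a_i)\mapsto\sum x_ia_i$.

*Example.* Let $L_{2,R}$ act on the free module with basis $e_0,e_1,e_2,\dots$ by $x_1e_j=e_{2j}$, $x_2e_j=e_{2j+1}$, and let $y_1$ send $e_{2j}\mapsto e_j$, $e_{2j+1}\mapsto 0$, while $y_2$ sends $e_{2j+1}\mapsto e_j$, $e_{2j}\mapsto 0$. Then $y_ix_j=\delta_{ij}$, and $x_1y_1$, $x_2y_2$ are the projections to the even and the odd basis vectors, which add up to $1$.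

**Word notation.** For a word $\alpha=i_1\cdots i_r$ in $\{1,\dots,n\}$ put $|\alpha|=r$, $x_\alpha=x_{i_1}\cdots x_{i_r}$ and $y_\alpha=y_{i_r}\cdots y_{i_1}$ (reversed order). From $y_ix_j=\delta_{ij}$ we read off
$$y_\gamma x_\alpha=\begin{cases} y_{\gamma'} & \text{if }\gamma=\alpha\gamma',\\ x_{\alpha'} & \text{if }\alpha=\gamma\alpha',\\ 0&\text{otherwise.}\end{cases}\tag{2}$$
Hence the elements $x_\alpha y_\beta$ span $L_{n,R}$. Iterating the second relation in (1) gives $\sum_{|\gamma|=m}x_\gamma y_\gamma=1$ for every $m\ge0$.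

**Normal form.** *$L_{n,R}$ is a free $R$-module on the words $x_{i_1}\cdots x_{i_r}y_{j_1}\cdots y_{j_s}$ that do not contain $x_ny_n$.* This comes from Bergman's diamond lemma (Adv. Math. 29 (1978)) applied to the reductions
$$y_ix_j\to\delta_{ij},\qquad x_ny_n\to 1-\sum_{i<n}x_iy_i .$$
They lower words in the degree-lexicographic order in which $x_n$ is the largest letter. There are two kinds of overlaps, and both resolve.

* $y_ix_ny_n$. One way gives $(y_ix_n)y_n=\delta_{in}y_n$. The other gives $y_i-\sum_{j<n}y_ix_jy_j$, which reduces to $y_i$ minus ($y_i$ if $i<n$), that is, to $\delta_{in}y_n$.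
* $x_ny_nx_j$. One way gives $x_n(y_nx_j)=\delta_{jn}x_n$. The other gives $x_j-\sum_{i<n}x_iy_ix_j$, which reduces to $\delta_{jn}x_j$.

The irreducible words are exactly those listed. In particular $1$ is a basis element, the words in the $y_i$ alone are distinct basis elements, $L_{n,R}\ne0$, and a tensor product $L_{n_1,R}\otimes_R\cdots\otimes_RL_{n_q,R}$ is free on tensor products of basis words. From the presentation, $L_{n,R'}=R'\otimes_RL_{n,R}$ for every homomorphism $R\to R'$.

*Example.* In $L_{2,R}$ the element $x_1x_2y_2y_1$ has normal form $x_1y_1-x_1x_1y_1y_1$.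

**Grading.** The relations (1) are homogeneous for $\deg x_i=1$, $\deg y_i=-1$, so $L_{n,R}$ is $\mathbb Z$-graded. For instance $x_1x_1y_1$ has degree $1$.

**Definition (corner).** For an idempotent $e$ of an algebra $L$, the corner $eLe$ is an algebra with unit $e$.

*Example.* The map $z\mapsto x_1zy_1$ is an injective ring homomorphism $L_{2,R}\to L_{2,R}$: it is multiplicative because $y_1x_1=1$, and $z$ is recovered as $y_1(x_1zy_1)x_1$. It is not unital, since it sends $1$ to $e=x_1y_1$, and its image lies in $eL_{2,R}e$. In general, if $\varphi$ is any ring homomorphism on a ring with $1$ and $e=\varphi(1)$, then $e$ is idempotent and the image of $\varphi$ lies in the corner of $e$, because $a=1\cdot a\cdot 1$.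

**Definition (algebraic dependence).** Let $A$ be an $F$-algebra and let $c_1,\dots,c_p\in A$ commute pairwise. They are *algebraically dependent* over $F$ if $P(c_1,\dots,c_p)=0$ for some nonzero $P\in F[t_1,\dots,t_p]$, and *independent* otherwise. A single independent element is called transcendental. The constant term of $P$ is multiplied by $1_A$.

*Example.* In $L_{2,F}$ put $c_1=x_1x_1y_1$ and $c_2=x_2x_1y_2$. Since $y_1x_2=0=y_2x_1$, we have $c_1c_2=0=c_2c_1$. So they commute and satisfy the relation $t_1t_2$.

**Evaluation on one side.** Let $c_1,\dots,c_p\in A$ commute pairwise and write $c^\nu=c_1^{\nu_1}\cdots c_p^{\nu_p}$. In $A[t_1,\dots,t_p]$ the $t_j$ are central, and we may put the coefficients on either side. Define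
$$\mathrm{ev}_\ell\Bigl(\sum_\nu t^\nu u_\nu\Bigr)=\sum_\nu c^\nu u_\nu,\qquad \mathrm{ev}_r\Bigl(\sum_\nu u_\nu t^\nu\Bigr)=\sum_\nu u_\nu c^\nu .$$
Then for every $U\in A[t_1,\dots,t_p]$,
$$\mathrm{ev}_\ell\bigl((t_j-c_j)U\bigr)=0,\qquad \mathrm{ev}_r\bigl(U(t_j-c_j)\bigr)=0. \tag{3}$$
Indeed $\mathrm{ev}_\ell(t_jt^\nu u)=c_jc^\nu u=c^\nu c_ju=\mathrm{ev}_\ell(t^\nu c_ju)$, and symmetrically on the right. Both maps send $P\in F[t_1,\dots,t_p]$ to $P(c_1,\dots,c_p)$. The side matters: in $L_{2,F}$ with $p=1$ and $c=x_1$, $\mathrm{ev}_\ell(y_1(t-x_1))=x_1y_1-y_1x_1=x_1y_1-1\ne0$.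

**Projective dimension and $\mathrm{Ext}$.** A left module $M$ over a ring $\Lambda$ has projective dimension $\le q$ if it has a projective resolution $0\to P_q\to\dots\to P_0\to M\to0$. In that case $\mathrm{Ext}^i_\Lambda(M,N)=0$ for all $N$ and all $i>q$, and $\mathrm{Ext}$ may be computed from any projective resolution of $M$.

*Example.* Over $\Lambda=F[s,t]$ the module $F=\Lambda/(s,t)$ has the resolution $0\to\Lambda\to\Lambda^2\to\Lambda\to F\to 0$ with maps $z\mapsto(-zt,zs)$ and $(u,v)\mapsto us+vt$. Applying $\mathrm{Hom}_\Lambda(-,\Lambda)$ gives $\mathrm{Ext}^2_\Lambda(F,\Lambda)=\Lambda/(s\Lambda+t\Lambda)=F\ne0$. So the projective dimension of $F$ is $2$.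

## Does $L_{2,R}\otimes_R L_{2,R}$ embed in $L_{2,R}$?

A unital $R$-algebra homomorphism $L_{2,R}\otimes_RL_{2,R}\to L_{2,R}$ is a pair of solutions of (1) in $L_{2,R}$, one coming from $x_i\otimes 1,\ y_i\otimes1$ and the other from $1\otimes x_i,\ 1\otimes y_i$, such that every element of the first commutes with every element of the second. We ask whether there can be an injective homomorphism, and we require it to respect only addition and multiplication.

Two facts serve as background. Ara and Cortiñas show, via Hochschild homology, that for every field $K$ there is no ring *isomorphism* between $L_{2,K}\otimes L_{2,K}$ and $L_{2,K}$. Brownlowe and Sørensen show that there is no *$*$-ring* monomorphism $L_{2,\mathbb Z}\otimes L_{2,\mathbb Z}\hookrightarrow L_{2,\mathbb Z}$, where the involution is determined by $x_i^*=y_i$. The question is posed by Simon W. Rigby in "Tensor products of Steinberg algebras", arXiv:1811.10897 (2018): "it is still unknown if there exists a ring monomorphism $L_{2,R}\otimes L_{2,R}\hookrightarrow L_{2,R}$ for some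 ring of scalars $R$."

The answer is no, for every nonzero $R$.

**Theorem 1.** *Let $R,S$ be nonzero commutative rings. Every ring homomorphism (not necessarily unital, no linearity assumed) $L_{2,R}\otimes_RL_{2,R}\to L_{2,S}$ is zero.*

Since $L_{2,R}\otimes_RL_{2,R}\neq0$, no injective ring homomorphism $L_{2,R}\otimes_RL_{2,R}\to L_{2,R}$ exists.

## The centralizer of $x_1$, and other cases by hand

Let $K$ be a field and $L=L_{2,K}$.

**A first case.** Suppose $\varphi:L\otimes L\to L$ is a unital $K$-algebra homomorphism with $\varphi(x_1\otimes 1)=x_1$. Then all $\varphi(1\otimes z)$ commute with $x_1$, so we compute the centralizer of $x_1$. Let $ax_1=x_1a$. Multiplying on the left by $y_1$ and by $y_2$ gives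
$$y_1ax_1=a,\qquad y_2ax_1=0 .$$
Hence $a=y_1^rax_1^r$ for all $r$. Write $a$ as a combination of elements $x_\alpha y_\beta$ and take $r$ at least as large as all $|\alpha|,|\beta|$. By (2), $y_1^rx_\alpha=0$ unless $\alpha=1\cdots1$, and $y_\beta x_1^r=0$ unless $\beta=1\cdots 1$. The surviving terms are $y_1^{r-|\alpha|}x_1^{r-|\beta|}$, each of which is a power of $x_1$ or of $y_1$. So $a=\sum_{i\ge0}\kappa_ix_1^i+\sum_{i\ge1}\lambda_iy_1^i$. The second equation now reads $\sum_{i\ge 1}\lambda_iy_2y_1^{i-1}=0$, and since words in the $y$'s are basis elements, all $\lambda_i=0$. The centralizer of $x_1$ is $K[x_1]$.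

In particular $X_i'=\varphi(1\otimes x_i)$ and $Y_i'=\varphi(1\otimes y_i)$ lie in a commutative ring. There $Y_1'X_1'=1$ and $Y_1'X_2'=0$ give $X_2'=X_1'Y_1'X_2'=0$, so $1=Y_2'X_2'=0$, a contradiction.

**Where this computation stops.** It used the exact shape of $x_1$. In general $c=\varphi(x_1\otimes1)$ is an unknown element. Take for instance $c=x_1x_1y_1+x_2x_1y_2$. Then $cx_iy_j=x_ix_1y_j=x_iy_jc$, so the centralizer of $c$ contains all four $x_iy_j$. It is neither commutative nor generated by $c$. If $\varphi$ is not unital, things are worse: $c=x_1x_1y_1$ commutes with all of $x_2Ly_2$, which is infinite-dimensional. So we cannot hope to show that centralizers are small or commutative by normal forms.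

**Infinite commuting families do exist.** The degree-$0$ part $D$ of $L_{n,K}$ is spanned by the $x_\alpha y_\beta$ with $|\alpha|=|\beta|$. For fixed length $j$ the rule (2) gives $x_\alpha y_\beta\cdot x_\gamma y_\delta=\delta_{\beta\gamma}x_\alpha y_\delta$, and these elements are nonzero because $y_\alpha(x_\alpha y_\beta)x_\beta=1$. So they are matrix units, spanning an algebra $D_j\cong M_n(K)^{\otimes j}$. The inclusion $D_j\subset D_{j+1}$ is $x_\alpha y_\beta=\sum_i x_\alpha x_iy_iy_\beta$, that is, $z\mapsto z\otimes 1$. Hence $D\cong M_n(K)^{\otimes\mathbb N}$, and since $\mathbb N\sqcup\mathbb N\cong\mathbb N$,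
$$D\otimes_KD\cong D\subset L_{n,K}. \tag{4}$$
So $L_{n,K}$ does contain two commuting infinite-dimensional algebras that generate their tensor product. But every element of $D$ lies in some $D_j$, hence is algebraic over $K$. This suggests looking at transcendental elements.

**What the examples have in common.** In the cases above, two commuting elements were always algebraically dependent. If $c_1=x_1$, then $c_2=g(x_1)$ and the relation is $t_2-g(t_1)$. For $x_1x_1y_1$ and $x_2x_1y_2$ it is $t_1t_2$. For elements of $D$ a polynomial in $t_1$ alone suffices. We will show that any two commuting elements of $L_{n,F}$ are dependent, whereas $x_1\otimes1$ and $1\otimes x_1$ are independent, and even stay so in a robust sense.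

## Independence of $x_1\otimes 1$ and $1\otimes x_1$

The next lemma is stated so that it survives any homomorphism into a corner. Only the relations $y_ix_l=\delta_{il}$ enter.

**Lemma 7.** *Let $E$ be an algebra over a field $F$ with unit $e$. For $1\le j\le p$ let $X^{(j)}_i,Y^{(j)}_i\in E$ ($i=1,2$) satisfy $Y^{(j)}_iX^{(j)}_l=\delta_{il}e$, and suppose elements with different superscripts commute. Put $c_j=X_1^{(j)}$. If $P(c_1,\dots,c_p)=0$ for some $0\ne P\in F[t_1,\dots,t_p]$, then $e=0$.*

*Proof.* We use induction on $p$. For $p=0$ the hypothesis says that a nonzero scalar multiple of $e$ is $0$, so $e=0$.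

For $p\ge1$ write $P=\sum_{i\ge i_0}P_i(t_1,\dots,t_{p-1})\,t_p^i$ with $P_{i_0}\ne0$. We isolate the lowest coefficient. Multiply $P(c)=0$ on the left by $Y_2^{(p)}(Y_1^{(p)})^{i_0}$. This element commutes with each $P_i(c_1,\dots,c_{p-1})$. Moreover $(Y_1^{(p)})^{i_0}c_p^{\,i}=c_p^{\,i-i_0}$ for $i\ge i_0$, and $Y_2^{(p)}c_p^{\,r}=0$ for $r\ge1$ because $Y_2^{(p)}X_1^{(p)}=0$. Only $i=i_0$ survives:
$$P_{i_0}(c_1,\dots,c_{p-1})\,Y_2^{(p)}=0 .$$
Multiplying on the right by $X_2^{(p)}$ gives $P_{i_0}(c_1,\dots,c_{p-1})=0$, and the induction hypothesis yields $e=0$. $\square$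

*Example.* For $p=1$ and $E=L_{m,K}$ the lemma says that $x_1$ is transcendental over $K$.

## Modules over $L_{n,k}$ have projective dimension at most one

The relations (1) give a very short resolution of $L_{n,k}$ as a bimodule. We prove the version for several tensor factors at once. Theorem 1 only needs $q=1$.

**Lemma 8.** *Let $k$ be a field and $A=L_{n_1,k}\otimes_k\cdots\otimes_kL_{n_q,k}$. Every left $A$-module has projective dimension $\le q$.*

**Step 1: one factor.** The purpose is an exact sequence of bimodules of length one. Put $L=L_{n,k}$ and consider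
$$0\to L\otimes_kL\xrightarrow{\ \partial\ }L\otimes_kL\xrightarrow{\ \mu\ }L\to0,\qquad \partial(a\otimes b)=a\otimes b-\sum_iax_i\otimes y_ib,\quad \mu(a\otimes b)=ab . \tag{5}$$
Both maps are bimodule maps, $\mu$ is onto, and $\mu\partial=0$ since $\sum x_iy_i=1$.

*Exactness in the middle.* First, $\ker\mu$ is generated as a bimodule by the elements $z\otimes1-1\otimes z$ with $z$ an algebra generator. Indeed, if $\sum a_i\otimes b_i\in\ker\mu$, then $\sum a_i\otimes b_i=\sum a_i(1\otimes b_i-b_i\otimes1)$, and products are reduced to generators by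
$$1\otimes zw-zw\otimes 1=(1\otimes z-z\otimes1)w+z(1\otimes w-w\otimes1).$$
Now put $\omega=\partial(1\otimes1)=1\otimes1-\sum_ix_i\otimes y_i$. Using $y_ix_j=\delta_{ij}$,
$$\omega x_j=1\otimes x_j-x_j\otimes1,\qquad y_j\omega=y_j\otimes1-1\otimes y_j .$$
These lie in $\operatorname{im}\partial$, so $\ker\mu=\operatorname{im}\partial$.

*Injectivity of $\partial$.* Write $\partial=1-\theta$ with $\theta(a\otimes b)=\sum_iax_i\otimes y_ib$. In the decomposition $L\otimes L=\bigoplus_dL_d\otimes L$ by the degree of the left factor, $\theta$ raises the degree by $1$. If $\zeta=\theta\zeta\ne0$ and $\ell$ is the lowest left degree occurring in $\zeta$, then $\theta\zeta$ has components only in degrees $\ge\ell+1$, a contradiction.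

**Step 2: several factors.** The purpose is to pass from the factors to $A$. Regard the first two terms of (5), for each $n_j$, as a complex of vector spaces whose homology is $L_{n_j,k}$ in degree $0$. Tensor these complexes over $k$ for $j=1,\dots,q$. By Künneth the homology of the result is $A$, in degree $0$. So we have an exact complex of $A$-bimodules
$$0\to P_q\to\dots\to P_0\to A\to0,$$
and after rearranging tensor factors each $P_i$ is a finite direct sum of copies of $A\otimes_kA$.

**Step 3: from bimodules to modules.** The purpose is to resolve an arbitrary left module $M$. As right $A$-modules, $A\otimes_kA$ is free and $A$ is projective, so the complex is a bounded exact complex of projective right modules. It splits: $P_0\to A$ splits, so its kernel is projective, so $P_1$ maps onto it with a splitting, and so on. Therefore $-\otimes_AM$ keeps it exact. Since $(A\otimes_kA)\otimes_AM=A\otimes_kM$ is a free left $A$-module, we obtain a free resolution of $M$ of length $q$. $\square$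

## Two commuting elements become dependent over $F(t_1,t_2)$

**Why a bound on global dimension alone is not enough.** We might hope that in a ring where all modules have projective dimension $\le1$, commuting elements are dependent. This is false. Over the field $F(s,t)$ every module is projective, yet $s,t$ are commuting and independent. So the homological bound for $L_{n,F}$ by itself cannot finish the proof.

What changes the picture is extending scalars from $F$ to $F(t_1,t_2)$. The ring $E=F(s,t)\otimes_FF(t_1,t_2)$ is a localization of $F[s,t,t_1,t_2]$, and in it $t_1-s,\ t_2-t$ generate a proper ideal: the homomorphism $E\to F(s,t)$ with $t_1\mapsto s$, $t_2\mapsto t$ exists, since nonzero polynomials $h(t_1,t_2)$ go to nonzero elements $h(s,t)$, and it kills both elements. The resolution from the example on $\mathrm{Ext}$, with $t_1-s$ and $t_2-t$ in place of $s$ and $t$, is exact: after the change of variables $t_1-s,\ t_2-t,\ s,\ t$ it is a localization of a polynomial extension of that example. So $\mathrm{Ext}^2_E(E/(t_1-s,t_2-t),E)=E/(t_1-s,t_2-t)\neq0$.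 Thus for $F(s,t)$ the bound does not survive the extension of scalars.

For Leavitt algebras it does: $L_{n,F}\otimes_FF(t_1,t_2)=L_{n,F(t_1,t_2)}$ is again a Leavitt algebra over a field, so Lemma 8 applies to it with the same bound.

**Proposition 9.** *Let $F$ be a field, $L=L_{n,F}$, and $c_1,c_2\in L$ with $c_1c_2=c_2c_1$. Then $P(c_1,c_2)=0$ for some $0\ne P\in F[t_1,t_2]$.*

*Proof.* Let $k=F(t_1,t_2)$, $\Lambda=L_{n,k}=L\otimes_Fk$, $\Lambda_0=L[t_1,t_2]\subset\Lambda$, and $a_j=t_j-c_j$. Then $a_1a_2=a_2a_1$.

**Step 1: a free resolution of length two.** We want to compute an $\mathrm{Ext}^2$. Put $M=\Lambda/(\Lambda a_1+\Lambda a_2)$ and consider the left $\Lambda$-modules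
$$0\to\Lambda\xrightarrow{d_2}\Lambda^2\xrightarrow{d_1}\Lambda\to M\to0,\qquad d_2(z)=(-za_2,\,za_1),\quad d_1(u,v)=ua_1+va_2 . \tag{6}$$
We have $d_1d_2(z)=z(a_1a_2-a_2a_1)=0$. The right end is exact by definition of $M$. Since $\Lambda$ is the localization of $\Lambda_0$ at the central set $F[t_1,t_2]\setminus\{0\}$ and localization is exact, it suffices to check exactness at the left $\Lambda$ and at $\Lambda^2$ with $\Lambda_0$ in place of $\Lambda$.

Right multiplication by $a_1$ is injective on $\Lambda_0$: if $u\neq 0$ has leading term $u_dt_1^d$ in $t_1$, then $ua_1$ has leading term $u_dt_1^{d+1}$. So $d_2$ is injective.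

Dividing by $t_1-c_1$, which is monic in the central variable $t_1$, gives $\Lambda_0=\Lambda_0a_1\oplus L[t_2]$. Right multiplication by $a_2$ preserves $\Lambda_0a_1$, as $za_1a_2=za_2a_1$, and it sends $L[t_2]$ to itself. So on $\Lambda_0/\Lambda_0a_1\cong L[t_2]$ it induces right multiplication by $t_2-c_2$, which is injective by leading coefficients in $t_2$.

Now let $ua_1+va_2=0$. Then $va_2\in\Lambda_0a_1$, so $v\in\Lambda_0a_1$, say $v=za_1$. Hence $(u+za_2)a_1=ua_1+za_1a_2=ua_1+va_2=0$, so $u=-za_2$ and $(u,v)=d_2(z)$. Thus (6) is exact.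

**Step 2: the vanishing of $\mathrm{Ext}^2$.** This turns the homological bound into an equation. A $\Lambda$-linear map $\Lambda^2\to\Lambda$ has the form $(u,v)\mapsto uf_1+vf_2$, and its composite with $d_2$ is $z\mapsto z(a_1f_2-a_2f_1)$. Identifying $\mathrm{Hom}_\Lambda(\Lambda,\Lambda)$ with $\Lambda$ by $g\leftrightarrow(z\mapsto zg)$, we get
$$\mathrm{Ext}^2_\Lambda(M,\Lambda)\cong\Lambda/(a_1\Lambda+a_2\Lambda).$$
By Lemma 8 over the field $k$ with $q=1$ this is $0$. Hence $1\in a_1\Lambda+a_2\Lambda$. Note that left ideals have turned into right ideals.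

**Step 3: evaluation.** We extract the polynomial. Clearing denominators,
$$P=(t_1-c_1)U_1+(t_2-c_2)U_2,\qquad 0\ne P\in F[t_1,t_2],\quad U_1,U_2\in L[t_1,t_2].$$
Apply $\mathrm{ev}_\ell$. By (3) the right side goes to $0$, and the left side goes to $P(c_1,c_2)$. $\square$

## From rings of scalars to fields, and the vanishing of every homomorphism

Theorem 1 has arbitrary $S$, and the proposition needs a field. A nonzero element may vanish over every field: $2\cdot 1\in L_{2,\mathbb Z/4}$ does, because every homomorphism from $\mathbb Z/4$ to a field kills $2$. Nonzero idempotents behave better.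

**Lemma 10.** *Let $S$ be a nonzero commutative ring, $A_S=L_{n_1,S}\otimes_S\cdots\otimes_SL_{n_q,S}$, and $0\ne e=e^2\in A_S$. Then there are a field $F$ and a ring homomorphism $S\to F$ such that the image of $e$ in $A_F=F\otimes_SA_S=L_{n_1,F}\otimes_F\cdots\otimes_FL_{n_q,F}$ is nonzero.*

*Proof.* Write $e=\sum s_bb$, a finite sum over the $S$-basis of tensor products of normal-form words. If all $s_b$ were nilpotent, the finitely generated ideal $I=(s_b)$ would satisfy $I^N=0$ for some $N\ge1$, and $e=e^N\in I^NA_S=0$, a contradiction. So some $s_b$ is not nilpotent. Choose a prime $\mathfrak p$ with $s_b\notin\mathfrak p$ and let $F=\mathrm{Frac}(S/\mathfrak p)$. The image of $e$ in $A_F$ has a nonzero coefficient at $b$. $\square$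

*Proof of Theorem 1.* Let $\varphi:L_{2,R}\otimes_RL_{2,R}\to L_{2,S}$ be a ring homomorphism and $e=\varphi(1\otimes1)$, an idempotent.

**Step 1: reduce to a field.** Suppose $e\ne0$. By Lemma 10 with $q=1$ there are a field $F$ and a ring homomorphism $L_{2,S}\to L_{2,F}$ sending $e$ to some $\bar e\ne0$. Compose $\varphi$ with it.

**Step 2: dependence.** Let $X_i,Y_i,X_i',Y_i'\in\bar eL_{2,F}\bar e$ be the images of $x_i\otimes1$, $y_i\otimes1$, $1\otimes x_i$, $1\otimes y_i$. Unprimed elements commute with primed ones, and $Y_iX_l=\delta_{il}\bar e=Y_i'X_l'$. We apply Proposition 9 to the commuting elements $X_1,X_1'$ of $L_{2,F}$: there is $0\ne P\in F[t_1,t_2]$ with $P(X_1,X_1')=0$ in $L_{2,F}$. Here the constant term of $P$ multiplies $1$. Multiplying by $\bar e$ replaces $1$ by $\bar e$ and changes no other term, so the same relation holds in the algebra $\bar eL_{2,F}\bar e$ with unit $\bar e$.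

**Step 3: independence.** Lemma 7 with $p=2$ and $E=\bar eL_{2,F}\bar e$ gives $\bar e=0$, a contradiction.

So $e=0$, and $\varphi(a)=\varphi(a)e=0$ for every $a$. $\square$

The homomorphism $\varphi$ was never assumed to respect scalars, and only additivity was needed to get $Y_iX_l=\delta_{il}\bar e$. This is why $R$ and $S$ can be unrelated.

## Commuting families in $L_{n_1}\otimes\cdots\otimes L_{n_q}$, and tensor powers

The same argument, with a Koszul complex on $p$ elements in place of (6), compares different numbers of tensor factors.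

**Theorem 2.** *Let $F$ be a field, $q\ge1$, $n_1,\dots,n_q\ge2$, $A=L_{n_1,F}\otimes_F\cdots\otimes_FL_{n_q,F}$. If $c_1,\dots,c_p\in A$ commute pairwise and $p>q$, then $P(c_1,\dots,c_p)=0$ for some nonzero $P\in F[t_1,\dots,t_p]$. The bound $q$ is sharp.*

*Proof.* Let $k=F(t_1,\dots,t_p)$, $\Lambda=A\otimes_Fk$, $\Lambda_0=A[t_1,\dots,t_p]$, $a_j=t_j-c_j$. Right multiplications by $a_1,\dots,a_p$ are commuting endomorphisms of the left module $\Lambda$. Put $Q_j=\Lambda/(\Lambda a_1+\dots+\Lambda a_{j})$, so $Q_0=\Lambda$.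

**Step 1: right multiplication by $a_j$ is injective on $Q_{j-1}$.** This is what makes the Koszul complex exact. By localization we may prove it for $\Lambda_0$ and $I=\Lambda_0a_1+\dots+\Lambda_0a_{j-1}$. Let
$$\varepsilon:\Lambda_0\to A[t_j,\dots,t_p]$$
be right evaluation of $t_1,\dots,t_{j-1}$ at $c_1,\dots,c_{j-1}$: a term $ut^\nu$ goes to $u\,c_1^{\nu_1}\cdots c_{j-1}^{\nu_{j-1}}t_j^{\nu_j}\cdots t_p^{\nu_p}$. It is the identity on $A[t_j,\dots,t_p]$. It kills $I$, as in (3). Conversely, in the commutative ring generated by the $t_i$ and $c_i$, the element $t_1^{\nu_1}\cdots t_{j-1}^{\nu_{j-1}}-c_1^{\nu_1}\cdots c_{j-1}^{\nu_{j-1}}$ is a combination of $a_1,\dots,a_{j-1}$. So $z-\varepsilon(z)\in I$ for all $z$, and $\ker\varepsilon=I$. Since $c_j$ commutes with the other $c_i$, $\varepsilon(za_j)=\varepsilon(z)(t_j-c_j)$. Thus the action of $a_j$ on $\Lambda_0/I\cong A[t_j,\dots,t_p]$ is right multiplication by $t_j-c_j$, injective by leading coefficients in $t_j$.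

**Step 2: the Koszul complex resolves $Q_p$.** Let $K^{(j)}$ be the Koszul complex of $a_1,\dots,a_j$. Its degree-$r$ term is the free left module on symbols $\epsilon_I=\epsilon_{i_1}\wedge\dots\wedge\epsilon_{i_r}$, $i_1<\dots<i_r\le j$, with
$$d(z\,\epsilon_{I})=\sum_{s=1}^{r}(-1)^{s-1}za_{i_s}\,\epsilon_{I\setminus i_s}.$$
This is a complex since the $a_i$ commute, and for $p=2$ it is (6) up to signs. Separating the symbols that contain $\epsilon_j$ gives a short exact sequence $0\to K^{(j-1)}\to K^{(j)}\to K^{(j-1)}[-1]\to0$, where $[-1]$ raises degrees by one. Because $d(z\epsilon_I\wedge\epsilon_j)=d(z\epsilon_I)\wedge\epsilon_j+(-1)^{|I|}za_j\epsilon_I$, the connecting map is right multiplication by $\pm a_j$: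
$$H_i(K^{(j-1)})\xrightarrow{\pm a_j}H_i(K^{(j-1)})\to H_i(K^{(j)})\to H_{i-1}(K^{(j-1)})\xrightarrow{\pm a_j}H_{i-1}(K^{(j-1)}).$$
Suppose inductively that $K^{(j-1)}$ has homology only in degree $0$, namely $Q_{j-1}$. This holds for $j=1$, where $K^{(0)}=\Lambda$. Then $H_i(K^{(j)})=0$ for $i\ge2$, $H_1(K^{(j)})$ is the kernel of $a_j$ on $Q_{j-1}$, which is $0$ by Step 1, and $H_0(K^{(j)})=Q_{j-1}/Q_{j-1}a_j=Q_j$. So $K^{(p)}$ is a free resolution of $Q_p$ of length $p$, with leftmost map $z\mapsto(\pm za_j)_j$ from $\Lambda$ to $\Lambda^p$.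

**Step 3: $\mathrm{Ext}^p$ and evaluation.** We conclude as for two elements. Applying $\mathrm{Hom}_\Lambda(-,\Lambda)$ gives $\mathrm{Ext}^p_\Lambda(Q_p,\Lambda)\cong\Lambda/\sum_ja_j\Lambda$. Since $\Lambda=L_{n_1,k}\otimes_k\cdots\otimes_kL_{n_q,k}$ and $p>q$, Lemma 8 over $k$ says that this is $0$. So $1\in\sum_ja_j\Lambda$. Clearing denominators, $P=\sum_j(t_j-c_j)U_j$ with $0\ne P\in F[t_1,\dots,t_p]$ and $U_j\in\Lambda_0$, and $\mathrm{ev}_\ell$ together with (3) gives $P(c_1,\dots,c_p)=0$.

**Step 4: sharpness.** We exhibit $q$ independent commuting elements. Let $c_j$ be $x_1$ in the $j$-th tensor factor, $j\le q$. A nontrivial relation among them would give $1=0$ in $A$, by Lemma 7 with $p=q$ and $E=A$. But $A\ne0$. $\square$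

**Theorem 3.** *Let $R,S$ be nonzero commutative rings, $p>q\ge1$, $m_i,n_j\ge2$. Every ring homomorphism $\bigotimes_{R,\,i\le p} L_{m_i,R}\to\bigotimes_{S,\,j\le q}L_{n_j,S}$ is zero. Consequently, for $p,q\ge1$ (and $n\ge2$), $L_{n,R}^{\otimes p}$ embeds as a ring in $L_{n,R}^{\otimes q}$ if and only if $p\le q$.*

*Proof.* Let $\varphi$ be such a homomorphism and $e=\varphi(1)$. Suppose $e\ne0$, and pass by Lemma 10 to a field $F$ where the image $\bar e\in A_F$ of $e$ is nonzero. The images of $x_1,x_2,y_1,y_2$ from the $p$ source factors lie in $\bar eA_F\bar e$ and satisfy the hypotheses of Lemma 7 with unit $\bar e$. The $p$ images $c_1,\dots,c_p$ of the elements $x_1$ commute and $p>q$, so Theorem 2 gives $P(c_1,\dots,c_p)=0$ in $A_F$ with $P\ne0$. Multiplying by $\bar e$, we get the same relation in $\bar eA_F\bar e$. Lemma 7 yields $\bar e=0$, a contradiction. So $e=0$ and $\varphi(a)=\varphi(a)e=0$ for all $a$.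

For the consequence, if $p\le q$, then $a\mapsto a\otimes1$ (with $q-p$ factors $1$) sends a basis of $L_{n,R}^{\otimes p}$ to part of a basis of $L_{n,R}^{\otimes q}$, because $1$ belongs to the basis of $L_{n,R}$. So it is injective. If $p>q$, every homomorphism is zero while the source is nonzero. $\square$

## Modules $L/La$ with finite-dimensional endomorphism rings

We now ask which algebras $B$ can commute with a transcendental element in the strong sense that $A\otimes_KB$ embeds in $L_{n,K}$. Theorem 2 says nothing if all elements of $B$ are algebraic, and by (4) infinite-dimensional algebras of this kind occur inside $L_{n,K}$. We need a finer fact about the module $L/La$.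

Recall from (2) that for $a\in L=L_{n,k}$ and $m$ at least the length of every $\alpha$ occurring in an expression $a=\sum\kappa\,x_\alpha y_\beta$, each $y_\gamma a$ with $|\gamma|=m$ is a noncommutative polynomial in the $y_i$.

**Proposition 11.** *Let $k$ be a field, $L=L_{n,k}$, and $a\in L$ such that $ar=0$ implies $r=0$. Then $\dim_k\mathrm{End}_L(L/La)<\infty$.*

**Definition (the module $M(V,\Gamma)$).** Let $V$ be a finite-dimensional space and $\Gamma\subset V\oplus V^n$ a subspace. Put $M(V,\Gamma)=(L\otimes_kV)/N_\Gamma$, where $N_\Gamma$ is the $L$-submodule generated by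
$$\nu(v,w)=1\otimes v-\sum_ix_i\otimes w_i,\qquad (v,w)\in\Gamma,\ w=(w_1,\dots,w_n).$$
So $\mathrm{Hom}_L(M(V,\Gamma),N)$ is the set of linear maps $f:V\to N$ with $f(v)=\sum_ix_if(w_i)$ for all $(v,w)\in\Gamma$. By (1) this condition is equivalent to $y_if(v)=f(w_i)$ for all $i$.

*Example.* Let $n=2$, let $V$ have basis $z,u$, and let $\Gamma$ be spanned by $(z;z,u)$. A homomorphism to $N$ is given by $\zeta=f(z)$ and $f(u)$ with $y_1\zeta=\zeta$ and $y_2\zeta=f(u)$, that is, by $\zeta\in N$ with $(1-y_1)\zeta=0$. So $M(V,\Gamma)\cong L/L(1-y_1)$.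

*Proof of Proposition 11.* Put $M=L/La$, so $\mathrm{Hom}_L(M,N)=\{z\in N: az=0\}$, and in particular
$$\mathrm{Hom}_L(M,L)=\{r:ar=0\}=0. \tag{7}$$

**Step 1: $M$ has the form $M(V,\Gamma)$.** This trades $a$ for finite linear data. Choose $m$ such that each $a_\gamma=y_\gamma a$ with $|\gamma|=m$ is a polynomial in the $y_i$, and let $d$ bound their degrees. Since $a=\sum_\gamma x_\gamma a_\gamma$, an element $z$ of a module satisfies $az=0$ if and only if $a_\gamma z=0$ for all $\gamma$. Let $V$ have basis $[w]$, with $w$ running over the words in the $y_i$ of length $\le d$, and extend $[\cdot]$ linearly to polynomials of degree $\le d$. Let $\Gamma$ be spanned by the elements $([w];[y_1w],\dots,[y_nw])$ with $|w|<d$ and $([a_\gamma];0,\dots,0)$. A homomorphism $f:M(V,\Gamma)\to N$ satisfies $f([y_iw])=y_if([w])$, hence $f([w])=wz$ with $z=f([1])$, and $f([a_\gamma])=0$, that is, $a_\gamma z=0$. Conversely, every $z$ with all $a_\gamma z=0$ gives such an $f$. So $\mathrm{Hom}_L(M(V,\Gamma),N)\cong\{z\in N:az=0\}=\mathrm{Hom}_L(M,N)$ naturally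 in $N$, and $M(V,\Gamma)\cong M$.

From now on fix a presentation $M\cong M(V,\Gamma)$ with $\dim V$ minimal.

**Step 2: $\Gamma$ is a graph.** We show that $v$ determines $w$. Let $(0,w)\in\Gamma$. Then $y_j\nu(0,w)=-1\otimes w_j\in N_\Gamma$ for all $j$. So with $W=\mathrm{span}(w_1,\dots,w_n)$ we have $L\otimes W\subset N_\Gamma$, and replacing $V$ by $V/W$ and $\Gamma$ by its image does not change $M$. By minimality $W=0$. Hence
$$\Gamma=\{(v,\rho_1v,\dots,\rho_nv):v\in V'\}$$
with a subspace $V'\subset V$ and linear maps $\rho_i:V'\to V$. In $M$ we have $v=\sum_ix_i\rho_iv$ and $y_jv=\rho_jv$ for $v\in V'$.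

**Step 3: $V_1:=\sum_i\rho_i(V')$ equals $V$.** This will drive a descent in Step 6.

First, $V'+V_1=V$. Otherwise take a nonzero functional $\lambda:V\to k$ vanishing on $V'+V_1$. The map $f(v)=\lambda(v)1\in L$ satisfies $f(v)=0=\sum_ix_if(\rho_iv)$ for $v\in V'$, so it is a nonzero homomorphism $M\to L$, contradicting (7).

Now suppose $V_1\ne V$. Choose $u_1,\dots,u_s\in V'$ whose classes form a basis of $V/V_1$. If $v\in V'$ and $v=\sum_j\kappa_ju_j+v_1$ with $v_1\in V_1$, then $v_1\in V'\cap V_1$. Since the $\rho_i$ have values in $V_1$, it follows that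
$$\Gamma=\mathrm{span}\{(u_j,\rho u_j)\}\oplus\Gamma_1,\qquad \Gamma_1=\Gamma\cap(V_1\oplus V_1^n),$$
where $\rho u=(\rho_1u,\dots,\rho_nu)$. Let $\pi:L\otimes V\to L\otimes V_1$ be the $L$-map that is the identity on $L\otimes V_1$ and sends $1\otimes u_j$ to $\sum_ix_i\otimes\rho_iu_j$. It is a projection, so its kernel is generated by the elements $1\otimes u_j-\pi(1\otimes u_j)=\nu(u_j,\rho u_j)\in N_\Gamma$. Also $\pi(N_\Gamma)=N_{\Gamma_1}$. Hence $M\cong(L\otimes V_1)/N_{\Gamma_1}=M(V_1,\Gamma_1)$, contradicting minimality.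

**Step 4: a free submodule.** We split off the part of $M$ that could be large. Choose $V=V'\oplus U$. We claim that $L\otimes U\to M$ is injective. Let $v_1,\dots,v_r$ be a basis of $V'$. Every element of $N_\Gamma$ is $\sum_sr_s\nu(v_s,\rho v_s)$ with $r_s\in L$. If it lies in $L\otimes U$, the coefficient of each $v_t$ vanishes:
$$r_t=\sum_{s,i}r_sx_i\,\sigma^i_{ts},$$
where $\sigma^i_{ts}\in k$ is the $v_t$-coefficient of $\rho_iv_s$. If some $r_s\ne0$, let $\ell$ be the lowest degree of a nonzero homogeneous component among all the $r_s$. The right sides have components only in degrees $\ge\ell+1$, a contradiction. So all $r_s=0$, and the claim holds.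

Let $H\cong L^{\dim U}$ be the image of $L\otimes U$ in $M$. By (7), $\mathrm{Hom}_L(M,H)=0$.

**Step 5: a filtration of $T=M/H$.** We describe the quotient by finite-dimensional layers. Let $T_0$ be the image of $V$ in $T$. It is also the image of $V'$, since $U$ goes to $0$. Put $T_m=\sum_{|\alpha|=m}x_\alpha T_0$. For $v\in V'$ we have in $T$ that $y_jv=\rho_jv\in T_0$ and $v=\sum_ix_i\rho_iv\in T_1$. Hence
$$y_jT_0\subset T_0,\qquad T_m\subset T_{m+1},\qquad y_jT_m\subset T_{m-1}\quad(m\ge1),$$
the last because $y_jx_\alpha$ is $0$ or $x_{\alpha'}$ with $|\alpha'|=m-1$. So $\bigcup_mT_m$ is stable under all $x_j,y_j$ and contains the generators of $T$. It equals $T$.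

**Step 6: descent.** We show $\dim\mathrm{Hom}_L(M,T)<\infty$. Let $f\in\mathrm{Hom}_L(M,T)$. As $V$ is finite-dimensional, $f(V)\subset T_m$ for some $m$. If $m\ge1$, then $f(\rho_jv)=y_jf(v)\in T_{m-1}$ for all $v\in V'$ and all $j$, and $V=\sum_j\rho_j(V')$ by Step 3. So $f(V)\subset T_{m-1}$. Repeating, $f(V)\subset T_0$. Since $V$ generates $M$, the map $\mathrm{Hom}_L(M,T)\to\mathrm{Hom}_k(V,T_0)$ is injective, and the target is finite-dimensional.

**Step 7: conclusion.** Composing with $M\to T$ gives a map $\mathrm{End}_L(M)\to\mathrm{Hom}_L(M,T)$ with kernel $\mathrm{Hom}_L(M,H)=0$. So $\mathrm{End}_L(M)$ is finite-dimensional. $\square$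

*Example, continued.* For $a=1-y_1$ in $L_{2,k}$ the hypothesis holds: if $r=y_1r$, then $r=y_1^mr$, and for $m$ large the terms $x_\alpha y_\beta$ of $r$ are turned into polynomials in the $y$'s. So $r$ is such a polynomial, and $r=y_1r$ forces $r=0$ by comparing the shortest words. In the presentation above, $V'=kz$, $\rho_1z=z$, $\rho_2z=u$, so $\sum\rho_i(V')=V$, and $U=ku$. Thus Steps 4 to 7 apply: $M$ contains a free module $H=Lu$, and $T=M/H$ has $T_0=kz$. A map $f:M\to T$ has $f(z)\in kz$ and $f(u)=y_2f(z)\in ky_2z=ku=0$ in $T$, so $\dim\mathrm{Hom}_L(M,T)\le1$. As $M\ne0$, $\mathrm{End}_L(M)=k$.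

## Algebras $A\otimes_K B$ inside $L_{n,K}$

**Theorem 4.** *Let $K$ be a field, $n\ge2$, and $A,B$ nonzero unital $K$-algebras. If $A\otimes_KB$ embeds in $L_{n,K}$ as a (possibly non-unital) $K$-algebra and $A$ has an element transcendental over $K$, then $\dim_KB<\infty$.*

*Proof.* Let $\varphi:A\otimes_KB\to L=L_{n,K}$ be injective, $a\in A$ transcendental, and $b=\varphi(a\otimes1)$. Put $k=K(t)$ and $L_k=L_{n,k}=L\otimes_Kk$.

**Step 1: a module on which $B$ acts.** We apply Proposition 11 to $t-b$. If $(t-b)r=0$ with $r\in L_k$, clear denominators so that $r\in L[t]$. If $r\ne0$, the leading coefficient in $t$ of $(t-b)r$ is that of $r$, a contradiction. So $r=0$, and $M=L_k/L_k(t-b)$ has $\dim_k\mathrm{End}_{L_k}(M)<\infty$. For $\beta\in B$ the element $\varphi(1\otimes\beta)$ commutes with $t-b$, so right multiplication by it preserves $L_k(t-b)$ and defines $\rho_\beta\in\mathrm{End}_{L_k}(M)$.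

**Step 2: $K$-independent elements of $B$ give $k$-independent endomorphisms.** This bounds $\dim_KB$. Let $\beta_1,\dots,\beta_r$ be $K$-independent and $\sum_if_i\rho_{\beta_i}=0$ with $f_i\in k$. We may assume $f_i\in K[t]$. Apply the relation to the class of $1$: $\sum_if_i\varphi(1\otimes\beta_i)\in L_k(t-b)$. Clearing denominators,
$$h(t)\sum_if_i(t)\,\varphi(1\otimes\beta_i)=g(t)(t-b),\qquad g\in L[t],\ 0\ne h\in K[t].$$
Apply $\mathrm{ev}_r$ with $t$ evaluated at $b$, where $b^0=1_L$. By (3) the right side goes to $0$. On the left, $\varphi(1\otimes\beta_i)=\varphi(1\otimes\beta_i)\varphi(1\otimes1)$, so replacing $1_L$ by $\varphi(1\otimes 1)$ in the constant term changes nothing, and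
$$0=\sum_i\varphi(1\otimes\beta_i)\,(hf_i)(b)=\varphi\Bigl(\sum_i(hf_i)(a)\otimes\beta_i\Bigr).$$
By injectivity of $\varphi$ and independence of the $\beta_i$, $(hf_i)(a)=0$ for all $i$. As $a$ is transcendental, $hf_i=0$, so $f_i=0$.

Hence $\dim_KB\le\dim_k\mathrm{End}_{L_k}(M)<\infty$. $\square$

The transcendence hypothesis cannot be dropped: by (4), $D\otimes_KD\cong D\subset L_{n,K}$ with $D$ infinite-dimensional, and all elements of $D$ are algebraic.

**Lemma 12.** *$L_{m,K}$ is simple for every field $K$ and $m\ge2$.*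

*Proof.* Let $J$ be an ideal and $0\ne a\in J$.

**Step 1: find an element $1+p\in J$ with $p$ in the $y$'s.** Since $a=\sum_{|\gamma|=r}x_\gamma y_\gamma a$, for $r$ large some $y_\gamma a\in J$ is a nonzero polynomial $\sum_\beta\kappa_\beta y_\beta$. Choose $\beta$ of minimal length with $\kappa_\beta\ne0$, multiply on the right by $x_\beta$ and divide by $\kappa_\beta$. By (2), $y_{\beta'}x_\beta$ for $|\beta'|\ge|\beta|$ is $y_{\beta''}$ if $\beta'=\beta\beta''$ and $0$ otherwise. So we get $1+p\in J$, where $p$ is a combination of nonempty words in the $y_i$, of length $\le d$ for some $d\ge1$.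

**Step 2: remove $p$.** Let $w$ be a nonempty word in the $y_i$ of length $\le d$. Then $wx_1^d=0$ unless $w=y_1^r$ with $1\le r\le d$, in which case $y_2y_1^d\,w\,x_1^dx_2=y_2y_1^dx_1^{d-r}x_2=y_2y_1^rx_2=0$. Hence $y_2y_1^d(1+p)x_1^dx_2=y_2x_2=1$, and $1\in J$. $\square$

**Corollary 5.** *For a field $K$, $m,n\ge2$ and a nonzero unital $K$-algebra $B$: $L_{m,K}\otimes_K B$ embeds in $L_{n,K}$ as a $K$-algebra (possibly non-unitally) iff $\dim_KB<\infty$.*

*Proof.* "Only if" is Theorem 4 with $A=L_{m,K}$, since $x_1$ is transcendental by Lemma 7 with $p=1$.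

For "if", put $L=L_{n,K}$ and $d=\dim_KB$.

**Step 1: a copy of $L_{m,K}$ in a matrix ring over $L$.** As right modules $L\cong L^n$. For $P=L^{n-1}$,
$$P\oplus P= L^{n-2}\oplus L^n\cong L^{n-2}\oplus L=P ,$$
so $P\cong P^m$. The components $X_i:P\to P$ of an isomorphism $P^m\to P$ and the components $Y_i$ of its inverse satisfy (1) with $m$ in place of $n$. So we get a unital homomorphism $L_{m,K}\to\mathrm{End}(P)=M_{n-1}(L)$, injective by Lemma 12.

**Step 2: adding $B$.** The regular representation embeds $B$ in $M_d(K)$. Choose $s$ with $n^s\ge d(n-1)$. Then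
$$L_{m,K}\otimes_K B\subset M_d(L_{m,K})\hookrightarrow M_{d(n-1)}(L)\subset M_{n^s}(L),$$
the last inclusion being as a corner.

**Step 3: back to $L$.** The map $M_n(L)\to L$, $(z_{ij})\mapsto\sum x_iz_{ij}y_j$, is a ring isomorphism: it is multiplicative since $y_jx_l=\delta_{jl}$, and its inverse is $a\mapsto(y_iax_j)$ because $\sum_{i,j}x_iy_iax_jy_j=a$. Iterating, $M_{n^s}(L)\cong L$. $\square$

**Corollary 6.** *Let $K$ be a field, $m,n\ge2$, $\varphi:L_{m,K}\to L_{n,K}$ a nonzero $K$-algebra homomorphism (possibly non-unital), and $e=\varphi(1)$. The centralizer of $\varphi(L_{m,K})$ in the corner $eL_{n,K}e$ is finite-dimensional. The centralizer in all of $L_{n,K}$ is finite-dimensional iff $e=1$.*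

*Proof.* Put $L=L_{n,K}$, $X_i=\varphi(x_i)$, $Y_i=\varphi(y_i)$, $c=X_1$. Since $\varphi\ne0$, $e\ne0$. Let $C$ be the centralizer of $\varphi(L_{m,K})$ in $eLe$, a nonzero algebra with unit $e$.

**Step 1: $C$ is finite-dimensional.** We use Theorem 4 with $A=K[t]$ and $B=C$. It suffices that the algebra homomorphism $K[t]\otimes_KC\to L$, $t^i\otimes s\mapsto c^is$ (with $c^0=e$), is injective. Let $\sum_is_ip_i(c)=0$ with the $s_i\in C$ independent. Multiply on the left by $Y_2$ and on the right by $X_2$. The $s_i$ commute with $Y_2$, and $Y_2c^r=0$ for $r\ge1$, so $\sum_ip_i(0)s_i=0$ and all $p_i(0)=0$. Multiplying the original relation on the left by $Y_1$, and using $Y_1c=e$, gives $\sum_is_i(p_i/t)(c)=0$. By induction on the maximal degree of the $p_i$, all $p_i=0$.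

**Step 2: the centralizer $C'$ in $L$.** We compare it with $C$. Let $f=1-e$. Every $z\in C'$ commutes with $e$, so $z=eze+fzf$. For $w\in\varphi(L_{m,K})\subset eLe$ we have $(eze)w=ezw=ewz=wz$ and $w(eze)=wze=zwe=zw=wz$, so $eze\in C$. Conversely $C\subset C'$, and $fLf$ is annihilated on both sides by $eLe$, so $fLf\subset C'$. Hence $C'=C\oplus fLf$. If $e=1$, then $C'=C$ is finite-dimensional.

**Step 3: $fLf$ is infinite-dimensional if $e\ne1$.** Now $f\ne0$, so by Lemma 12 there are $a_i,b_i\in L$ with $1=\sum_{i=1}^ra_ifb_i$. Then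
$$L=1\cdot L\cdot 1\subset\sum_{i,j}a_if\,(b_iLa_j)\,fb_j\subset\sum_{i,j}a_i(fLf)b_j .$$
If $fLf$ were finite-dimensional, so would be $L$, which it is not. So $C'$ is infinite-dimensional. $\square$

*Example.* For $\varphi(z)=x_1zy_1$ on $L_{2,K}$ we have $e=x_1y_1\ne1$ and $f=x_2y_2$. Here $fLf=x_2L_{2,K}y_2$, because $y_2L_{2,K}x_2=L_{2,K}$. This is the infinite-dimensional piece of the centralizer that we met in the hand computations.
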